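# Automorphisms of finitely presented groups with intermediate growth

Conventions for the whole talk: rings are associative with $1$; in groups $[a,b]=aba^{-1}b^{-1}$; "conjugating $y$ by $h$" means passing to $hyh^{-1}$; $E_{pq}$ is the matrix with a single $1$ in position $(p,q)$. The base ring $\mathbf k$ is $\mathbb Z$ or $\mathbb Z[\frac12]$.

## 1. The ring automorphism $m_1\mapsto\sum_{s\in S}s\,m_1\theta(s)+m_2,\ \ m_2\mapsto m_1$

**Data.** Let $R$ be a $\mathbf k$-algebra that is free as a $\mathbf k$-module and finitely presented as a ring, that is, $R\cong\mathbb Z\langle X\rangle/I$ with $X$ finite and $I$ generated by finitely many elements as a two-sided ideal. Let $\theta:R\to R$ be a $\mathbf k$-linear anti-automorphism: a bijection with $\theta(uv)=\theta(v)\theta(u)$. Let $S\subset R$ be a finite set with $1\in S$.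

The example to keep in mind is a group ring. Let $\Gamma=\langle A\mid\mathrm{Rel}\rangle$ be a finitely presented group, $\mathbf k=\mathbb Z$, $R=\mathbb Z[\Gamma]$, $\theta(q)=q^{-1}$ for $q\in\Gamma$, and $S\subset\Gamma$. As a ring, $\mathbb Z[\Gamma]$ has generators $t,\bar t$ ($t\in A$) and relations $t\bar t=\bar tt=1$ and $r=1$ ($r\in\mathrm{Rel}$), so it is finitely presented.

**The ring $\Lambda$.** Adjoin to $R$ two letters $m_1,m_2$ that satisfy no relation except that they commute with $\mathbf k$:
$$\Lambda=R*_{\mathbf k}\mathbf k\langle m_1,m_2\rangle .$$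
This is the tensor algebra over $R$ of the free bimodule $(R\otimes_{\mathbf k}R)m_1\oplus(R\otimes_{\mathbf k}R)m_2$. It is graded by degree in the $m_i$, with $\Lambda_0=R$, and every element of $\Lambda_1$ is uniquely
$$t_1\cdot m_1+t_2\cdot m_2,\qquad t_i\in R\otimes_{\mathbf k}R,\qquad (u\otimes v)\cdot m=u\,m\,v .$$
A ring homomorphism out of $\Lambda$ is the same as a ring homomorphism out of $R$ and an arbitrary choice of images of $m_1,m_2$. (If $\mathbf k=\mathbb Z[\frac12]$, commutation with $\frac12$ is automatic, because the inverse of the central element $2$ is central.) In particular $\Lambda$ is a finitely presented ring: add two generators $m_1,m_2$ to a presentation of $R$.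

**The automorphism $\sigma$.** Let $\sigma:\Lambda\to\Lambda$ be the ring homomorphism that is the identity on $R$ and satisfies
$$\sigma(m_1)=\sum_{s\in S}s\,m_1\,\theta(s)+m_2,\qquad \sigma(m_2)=m_1 .$$
It is an automorphism. Its inverse $\rho$ is the identity on $R$, with $\rho(m_1)=m_2$ and $\rho(m_2)=m_1-\sum_s s\,m_2\,\theta(s)$:
$$\sigma\rho(m_1)=\sigma(m_2)=m_1,\qquad \sigma\rho(m_2)=\sigma(m_1)-\sum_s s\,m_1\theta(s)=m_2,$$
$$\rho\sigma(m_2)=\rho(m_1)=m_2,\qquad \rho\sigma(m_1)=\sum_s s\,m_2\theta(s)+m_1-\sum_s s\,m_2\theta(s)=m_1 .$$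

The second letter is there to make $\sigma$ invertible. With one letter $m$, take $\Gamma=\langle t\rangle\cong\mathbb Z$ and $S=\{1,t\}$. The map $m\mapsto m+tmt^{-1}$ acts on the degree-one part $\mathbb Z[\Gamma]\otimes\mathbb Z[\Gamma]$ as multiplication by $1\otimes1+t\otimes t^{-1}$. The homomorphism $\mathbb Z[\Gamma]\otimes\mathbb Z[\Gamma]\to\mathbb Z$ sending group elements to $1$ sends this element to $2$, so it is not a unit, and the map is not surjective in degree one.

**Iterating $\sigma$.** Put $\omega(z)=\sum_{s\in S}s\,z\,\theta(s)$ for $z\in\Lambda_1$. Since $\sigma$ fixes $R$, it commutes with $\omega$ on $\Lambda_1$. From $\sigma(m_1)=\omega(m_1)+m_2$ and $\sigma(m_2)=m_1$ we get $\sigma^{n+1}(m_1)=\omega\,\sigma^n(m_1)+\sigma^{n-1}(m_1)$ for $n\ge1$. Define polynomials by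
$$F_{-1}=0,\quad F_0=1,\quad F_{n+1}(T)=T\,F_n(T)+F_{n-1}(T).$$
Then for all $n\ge0$
$$\sigma^n(m_1)=F_n(\omega)m_1+F_{n-1}(\omega)m_2. \tag{1}$$
For $n=0$ this says $m_1=m_1$; for $n=1$ it says $\sigma(m_1)=\omega(m_1)+m_2$; the recursion gives the rest. By induction $F_n$ is monic of degree $n$ with nonnegative integer coefficients, and $F_n(x)\le(x+1)^n$ for $x\ge1$, because $xF_n(x)+F_{n-1}(x)\le x(x+1)^n+(x+1)^{n}=(x+1)^{n+1}$.

Since $\theta$ reverses products, nesting $\omega$ gives
$$\omega^j(m)=\sum_{(s_1,\dots,s_j)\in S^{\times j}}w\,m\,\theta(w),\qquad w=s_1\cdots s_j. \tag{2}$$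

**A hand computation.** Take $\Gamma=\langle t\rangle\cong\mathbb Z$, $S=\{1,t,t^{-1}\}$, and write $\mathsf t$ for the operator $z\mapsto tzt^{-1}$. Then $\omega=1+\mathsf t+\mathsf t^{-1}$, $F_2(\omega)=\omega^2+1$, and
$$\sigma^2(m_1)=(\mathsf t^{2}+2\mathsf t+4+2\mathsf t^{-1}+\mathsf t^{-2})m_1+(\mathsf t+1+\mathsf t^{-1})m_2 .$$
The $m_1$-part has $5$ terms, and its coefficients sum to $F_2(3)=10$. For general group rings, collect in (1) and (2) the words $w$ with the same value $q\in\Gamma$. Write $S^n$ for the set of products of $n$ elements of $S$; as $1\in S$, it contains $S^j$ for $j\le n$. For $n\ge1$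
$$\sigma^n(m_1)=\sum_{q\in S^n}f_n(q)\,q\,m_1q^{-1}+\sum_{q\in S^{n-1}}f_{n-1}(q)\,q\,m_2q^{-1}, \tag{3}$$
where, with $F_n=\sum_jc_jT^j$,
$$f_n(q)=\sum_jc_j\,\#\{(s_1,\dots,s_j)\in S^{\times j}: s_1\cdots s_j=q\}.$$
Since $c_n=1$, each $f_n(q)$ with $q\in S^n$ is at least $1$, and $\sum_qf_n(q)=F_n(|S|)\le(|S|+1)^n$.

So the number of distinct terms $q\,m_1q^{-1}$ in $\sigma^n(m_1)$ is exactly $|S^n|$, the growth function of the monoid generated by $S$, whereas the coefficients together grow exponentially as soon as $|S|\ge2$. The purpose of $\sigma$ is this: if $\Lambda$ can be placed inside a finitely presented group so that the length of the element attached to $\lambda\in\Lambda$ counts the terms and hardly notices the coefficients, then the growth function of a group becomes the growth of an automorphism.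

## 2. Conjugacy growth under an automorphism, and the two theorems

Let $G$ be a group with a fixed finite generating set. For $g\in G$ let $\|g\|$ be its **conjugacy length**, the minimum word length of an element of the conjugacy class of $g$. In the free group on $a,b$, for instance, $\|aba^{-1}\|=1$. Another generating set changes $\|\cdot\|$ by at most a bounded factor. As $\|\cdot\|$ is constant on conjugacy classes, $\|\phi^n(g)\|$ is well defined for $\phi\in\mathrm{Out}(G)$. The **growth** of $g$ under $\phi$ is the sequence $n\mapsto\|\phi^n(g)\|$ up to bi-Lipschitz equivalence: $(p_n)$ and $(q_n)$ are equivalent if $p_n/K\le q_n\le Kp_n$ for all $n$ and some $K$.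

In the free group on $a,b$, the automorphism $a\mapsto a$, $b\mapsto ba$ gives $\|\phi^n(b)\|=\|ba^n\|=n+1$. The automorphism $a\mapsto ab$, $b\mapsto a$ sends $a$ to positive words, which are cyclically reduced and whose lengths are Fibonacci numbers, so the growth is exponential.

**Definition.** $\phi\in\mathrm{Out}(G)$ has **intermediate growth** if

(i) there is $g\in G$ such that $n^d=o(\|\phi^n(g)\|)$ for every $d\in\mathbb N$; and

(ii) for every $g\in G$ and every $\lambda>1$, $\|\phi^n(g)\|=o(\lambda^n)$, i.e. $\limsup_n\|\phi^n(g)\|^{1/n}\le1$.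

Coulon constructed finitely generated groups with automorphisms growing faster than any polynomial and slower than any exponential. The question, which comes from Elia Fioravanti, "Growth of automorphisms of virtually special groups", arXiv:2501.12321 (2025), is whether a finitely presented group can have an outer automorphism of intermediate growth. The answer is yes.

**Theorem A.** Let $Q$ be a finitely generated group that embeds in a finitely presented group (by Higman's theorem: any finitely generated recursively presented group). Let $S\ni1$ be a finite set generating $Q$ as a monoid, and let $\gamma(n)=|S^n|$. There are a finitely presented group $G$, $\phi\in\mathrm{Aut}(G)$, $g_0\in G$ and $C>0$ such that for all $n\ge1$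
$$\gamma(n)\le\|\phi^n(g_0)\|\le C\,n\,\gamma(n),\qquad \|\phi^n(h)\|\le C_h\,n\,\gamma(n)\ \text{ for every }h\in G$$
(with $C_h$ depending on $h$ only).

**Corollary.** There exist a finitely presented group $G$ and $\phi\in\mathrm{Out}(G)$ with intermediate growth.

**Theorem B.** For every $d\ge1$ there are a finitely presented group $G_d$, $\phi\in\mathrm{Aut}(G_d)$, $g_0\in G_d$ and $c,C>0$ such that for all large $n$
$$\exp(c\,n^{d/(d+1)})\le\|\phi^n(g_0)\|\le\exp(C\,n^{d/(d+1)}),$$
and $\|\phi^n(h)\|\le C_h\exp(C\,n^{d/(d+1)})$ for all $h\in G_d$ and all large $n$. In particular $\phi$ has intermediate growth, and infinitely many pairwise inequivalent intermediate growth types occur.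

The Corollary takes for $Q$ Grigorchuk's group, a finitely generated group of intermediate word growth, and uses Higman's embedding theorem. Theorem B uses neither.

## 3. Exponential multiplicities in a free product

The first thing to try is to imitate $\sigma$ multiplicatively. Let $\Gamma$ be finitely presented, let $H=\Gamma*F(m_1,m_2)$ with $F(m_1,m_2)$ free, and define $\Phi$ on $H$ to be the identity on $\Gamma$ and
$$\Phi(m_1)=\Big(\prod_{s\in S}s\,m_1s^{-1}\Big)m_2,\qquad\Phi(m_2)=m_1,$$
the product being taken in some fixed order. This is an automorphism; its inverse fixes $\Gamma$ and sends $m_1\mapsto m_2$, $m_2\mapsto(\prod_ss\,m_2s^{-1})^{-1}m_1$. And $H$ is finitely presented.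

But the growth is exponential once $|S|\ge2$. Let $\varepsilon:H\to\mathbb Z$ kill $\Gamma$ and send $m_1,m_2$ to $1$. Counting letters as in (1) gives $\varepsilon(\Phi^n(m_1))=F_n(|S|)+F_{n-1}(|S|)\ge|S|^n$. A homomorphism to $\mathbb Z$ is constant on conjugacy classes and at most a constant times word length, so $\|\Phi^n(m_1)\|$ grows at least like $|S|^n$. Forcing the conjugates $q\,m_1q^{-1}$ to commute, so that equal terms can be collected, does not help: $\varepsilon$ factors through that quotient too. The trouble is that the multiplicity $f_n(q)$ is paid for in unary.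

So we want a group containing the additive group of $\Lambda$ with these features:

1. it is finitely presented, and $\sigma$ acts on it;
2. an integer multiple $c\lambda$ costs only about $\log|c|$ more than $\lambda$;
3. $q\,m_iq^{-1}$ costs at most a constant times the length of $q$;
4. $\sigma^n(m_1)$ costs at least the number of its terms.

The Steinberg group $\mathrm{St}_5(\Lambda)$ provides all four.

## 4. Finite presentability of $\mathrm{St}_5$ over a finitely presented ring

**Definition.** For a ring $\Lambda$ and $N\ge3$, $\mathrm{St}_N(\Lambda)$ has generators $x_{ij}(\lambda)$ ($1\le i\ne j\le N$, $\lambda\in\Lambda$) and relations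

* $x_{ij}(\lambda)x_{ij}(\mu)=x_{ij}(\lambda+\mu)$;
* $[x_{ij}(\lambda),x_{kl}(\mu)]=1$ if $j\ne k$ and $i\ne l$;
* $[x_{ij}(\lambda),x_{jk}(\mu)]=x_{ik}(\lambda\mu)$ for $i,j,k$ distinct.

These are relations between the elementary matrices $I+\lambda E_{ij}$. For example,
$$(I+\lambda E_{12})(I+\mu E_{23})(I-\lambda E_{12})(I-\mu E_{23})=I+\lambda\mu E_{13}.$$
So $x_{ij}(\lambda)\mapsto I+\lambda E_{ij}$ defines a homomorphism to $\mathrm{GL}_N(\Lambda)$. The group is functorial in $\Lambda$; in particular a ring automorphism $\sigma$ induces the automorphism $x_{ij}(\lambda)\mapsto x_{ij}(\sigma(\lambda))$. We fix $N=5$.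

**Lemma 1.** In a group let $[a,c]=1$, $e=[a,b]$, $d=[b,c]$, and suppose $d$ commutes with $b,c,e$. Then $[e,c]=[a,d]$.

This is associativity in disguise: for root elements it will say that $(\lambda\mu)\nu$ and $\lambda(\mu\nu)$ give the same element.

*Proof.* From $d=[b,c]$ we have $bcb^{-1}=dc$. Conjugating by $b^{-1}$, which commutes with $d$, gives $c=d\,b^{-1}cb$, so $b^{-1}cb=d^{-1}c$. Next, $aba^{-1}=eb$ commutes with $d$. Since $e=(aba^{-1})b^{-1}$ and $a^{-1}ca=c$,
$$ece^{-1}=(aba^{-1})(b^{-1}cb)(ab^{-1}a^{-1})=(aba^{-1})d^{-1}c(ab^{-1}a^{-1})=d^{-1}ab(a^{-1}ca)b^{-1}a^{-1}=d^{-1}a(bcb^{-1})a^{-1}.$$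
The last expression is $d^{-1}a(dc)a^{-1}=d^{-1}ada^{-1}c$, because $aca^{-1}=c$. Hence $[e,c]=d^{-1}ada^{-1}=d^{-1}[a,d]d$. As $d$ commutes with $e$ and $c$, it commutes with $[e,c]$, so $[a,d]=d[e,c]d^{-1}=[e,c]$. $\square$

**Proposition 2.** If $\Lambda$ is a finitely presented ring, then $\mathrm{St}_5(\Lambda)$ is a finitely presented group.

*Proof.* Let $X$ be a finite set and $W=X^*$ the free monoid, with length $|\cdot|$ and empty word $1$. For $D\ge1$ let $\mathcal G_D$ be the group with generators $x_{ij}(w)$, $w\in W$, $|w|\le D$, and relations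

* $(S1)_D$: $[x_{ij}(u),x_{kl}(v)]=1$ if $j\ne k$, $i\ne l$, $|u|,|v|\le D$;
* $(S2)_D$: $[x_{ij}(u),x_{jk}(v)]=x_{ik}(uv)$ for $i,j,k$ distinct, $|u|+|v|\le D$.

It is finitely presented.

**Step 1: words of length $D+1$ come for free.** We show that the natural map $\mathcal G_D\to\mathcal G_{D+1}$ is an isomorphism for every $D\ge1$, by constructing the missing generators inside $\mathcal G_D$ and checking the missing relations. Work in $\mathcal G_D$. For $i,j,k$ distinct and $u,v$ nonempty with $|u|+|v|=D+1$, put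
$$y^j_{ik}(u,v)=[x_{ij}(u),x_{jk}(v)].$$

*Independence of choices.* We want $y^j_{ik}(u,v)$ to depend only on $i,k$ and the word $uv$. Let $i,j,k,l$ be distinct and $|u'u''v|=D+1$ with $u',v$ nonempty; $u''$ may be empty. Apply Lemma 1 with
$$a=x_{il}(u'),\quad b=x_{lj}(u''),\quad c=x_{jk}(v),\quad e=x_{ij}(u'u''),\quad d=x_{lk}(u''v).$$
Since $|u'u''|,|u''v|\le D$, $(S2)_D$ gives $e=[a,b]$ and $d=[b,c]$. The required commutations are $[a,c]=1$ (index pairs $il$, $jk$), and $d$ with $b$ (pairs $lk$, $lj$), with $c$ ($lk$, $jk$) and with $e$ ($lk$, $ij$). In each case the second index of either pair differs from the first index of the other, so all are instances of $(S1)_D$. Lemma 1 gives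
$$y^j_{ik}(u'u'',v)=y^l_{ik}(u',u''v).$$
With $u''$ empty this says that $y^j_{ik}(u,v)$ does not depend on $j$. Then the general case says that a block $u''$ can be moved from the first factor to the second, so the way $w=uv$ is split does not matter. Call the common value $x_{ik}(w)$, $|w|=D+1$.

*The relations $(S1)_{D+1}$.* Let $|w|=D+1$, $k\ne p$, $i\ne q$; we show $[x_{ik}(w),x_{pq}(t)]=1$ for $|t|\le D+1$. The condition on the index pairs is symmetric, so this covers everything new. First let $|t|\le D$. Choose $j\notin\{i,k,p,q\}$, which is possible because there are five indices, and split $w=uv$ with $u,v$ nonempty. By $(S1)_D$, $x_{pq}(t)$ commutes with $x_{ij}(u)$ (as $j\ne p$, $i\ne q$) and with $x_{jk}(v)$ (as $k\ne p$, $j\ne q$), hence with $x_{ik}(w)=[x_{ij}(u),x_{jk}(v)]$. If $|t|=D+1$, choose $r\notin\{i,k,p,q\}$ and write $x_{pq}(t)=[x_{pr}(t'),x_{rq}(t'')]$ with $t',t''$ nonempty. By the case just treated, $x_{ik}(w)$ commutes with $x_{pr}(t')$ (as $k\ne p$, $i\ne r$) and with $x_{rq}(t'')$ (as $k\ne r$, $i\ne q$).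

*The relations $(S2)_{D+1}$.* Let $|u|+|v|=D+1$. If both words are nonempty, the relation is the definition. Let $u=1$ and $v=st$ with $s,t$ nonempty. Choose $l\notin\{i,j,k\}$ and apply Lemma 1 with
$$a=x_{ij}(1),\quad b=x_{jl}(s),\quad c=x_{lk}(t),\quad e=x_{il}(s),\quad d=x_{jk}(st).$$
Here $e=[a,b]$ by $(S2)_D$ and $d=[b,c]$ by definition; the pairs $(ij,lk)$, $(jk,jl)$, $(jk,lk)$, $(jk,il)$ commute by $(S1)_{D+1}$. So $[x_{ij}(1),x_{jk}(st)]=[x_{il}(s),x_{lk}(t)]=x_{ik}(st)$. Let $v=1$ and $u=st$. Apply Lemma 1 with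
$$a=x_{il}(s),\quad b=x_{lj}(t),\quad c=x_{jk}(1),\quad e=x_{ij}(st),\quad d=x_{lk}(t).$$
Here $e=[a,b]$ by definition and $d=[b,c]$ by $(S2)_D$; the pairs $(il,jk)$, $(lk,lj)$, $(lk,jk)$, $(lk,ij)$ commute. So $[x_{ij}(st),x_{jk}(1)]=[x_{il}(s),x_{lk}(t)]=x_{ik}(st)$.

Hence there is a homomorphism $\mathcal G_{D+1}\to\mathcal G_D$ that is the identity on the old generators. Preceded by $\mathcal G_D\to\mathcal G_{D+1}$ it is the identity of $\mathcal G_D$, so the natural map is injective. It is onto, since by $(S2)_{D+1}$ the new generators are commutators of old ones.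

**Step 2: from words to the free ring.** We show $\mathcal G_1\cong\mathrm{St}_5(\mathbb Z\langle X\rangle)$. By Step 1, $\mathcal G_1\cong\mathcal G_\infty$, the group with generators $x_{ij}(w)$ for all $w\in W$ and all relations $(S1),(S2)$. In $\mathcal G_\infty$ define
$$x_{ij}\Big(\sum n_ww\Big)=\prod_wx_{ij}(w)^{n_w};$$
the factors commute by $(S1)$. The first two types of Steinberg relations are clear. For the third, fix $i,j,k$ distinct and consider the subgroup generated by all $x_{ij}(u)$ and all $x_{jk}(v)$. Commutators of its generators are $1$ or $x_{ik}(uv)^{\pm1}$, and $x_{ik}(uv)$ commutes with every $x_{ij}(u')$ and $x_{jk}(v')$. So the subgroup is nilpotent of class at most $2$, its commutator map is multiplicative in each variable, and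
$$\Big[\prod_ux_{ij}(u)^{n_u},\prod_vx_{jk}(v)^{n'_v}\Big]=\prod_{u,v}x_{ik}(uv)^{n_un'_v},$$
which is the third relation. So the obvious map $\mathcal G_\infty\to\mathrm{St}_5(\mathbb Z\langle X\rangle)$ has an inverse.

**Step 3: passing to a quotient ring.** We show that finitely many ring relations cost finitely many group relations. Let $\Lambda=\mathbb Z\langle X\rangle/I$ with $I$ generated as an ideal by $\rho_1,\dots,\rho_r$. Let $K$ be the normal closure in $\mathrm{St}_5(\mathbb Z\langle X\rangle)$ of the finitely many elements $x_{ij}(\rho_s)$, all $i\ne j$ and all $s$. For $p,q\in W$ and $l\ne i,j$, the element $x_{ij}(\rho_sq)=[x_{il}(\rho_s),x_{lj}(q)]$ lies in $K$ for all $i\ne j$, and then so does $x_{ij}(p\rho_sq)=[x_{il}(p),x_{lj}(\rho_sq)]$. The elements $p\rho_sq$ span $I$ additively, so $x_{ij}(I)\subset K$. Hence $x_{ij}(\lambda+I)\mapsto x_{ij}(\lambda)K$ is a well-defined homomorphism from $\mathrm{St}_5(\Lambda)$, inverse to the natural map $\mathrm{St}_5(\mathbb Z\langle X\rangle)/K\to\mathrm{St}_5(\Lambda)$.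 By Step 2, $\mathrm{St}_5(\mathbb Z\langle X\rangle)$ is finitely presented, so $\mathrm{St}_5(\Lambda)$ is too. $\square$

## 5. Word length of $x_{ij}(\lambda)$: sums, products, integers, conjugation by units

Let $\Lambda$ be any ring generated by a finite set $X\ni1$. Then $Y=\{x_{ij}(\lambda):\lambda\in X,\ i\ne j\}$ generates $\mathrm{St}_5(\Lambda)$: products of elements of $X$ are reached by $x_{ij}(\lambda\mu)=[x_{il}(\lambda),x_{lj}(\mu)]$, and integer combinations by multiplication in a root subgroup. Permutations of the indices act on $\mathrm{St}_5(\Lambda)$ and preserve $Y$, so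
$$\ell(\lambda):=|x_{ij}(\lambda)|_Y$$
does not depend on $(i,j)$. Clearly $\ell(0)=0$, and $\ell(\lambda)\le1$ for $\lambda\in X$.

**Lemma 3.**

1. $\ell(\lambda+\mu)\le\ell(\lambda)+\ell(\mu)$, $\ell(-\lambda)=\ell(\lambda)$, $\ell(\lambda\mu)\le2\ell(\lambda)+2\ell(\mu)$.
2. A product of $r\ge1$ elements, each with $\ell\le M$ ($M\ge1$), has $\ell\le4r^2M$.
3. $\ell(c)\le C_0\log(2+|c|)$ for $c\in\mathbb Z$, with $C_0$ absolute.
4. For a unit $u$ there is $C_u$ with $\ell(u\lambda u^{-1})\le\ell(\lambda)+C_u$ for all $\lambda\in\Lambda$.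

*Proof.* **Part 1.** Use $x_{ij}(\lambda+\mu)=x_{ij}(\lambda)x_{ij}(\mu)$, $x_{ij}(-\lambda)=x_{ij}(\lambda)^{-1}$ and $x_{ij}(\lambda\mu)=[x_{il}(\lambda),x_{lj}(\mu)]$.

**Part 2.** The aim is to avoid the exponential loss of multiplying one factor at a time. Pad with factors $1$ (recall $\ell(1)\le1\le M$) to $2^q$ factors, $r\le2^q<2r$, and halve repeatedly. By part 1, doubling the number of factors multiplies the bound by $4$, so the product has $\ell\le4^qM=(2^q)^2M\le4r^2M$.

**Part 3.** The aim is to write integers in a base given by Fibonacci numbers. By part 1 and $\ell(0)=0$, let $c\ge1$. Put $v(a,b)=x_{13}(a)x_{23}(b)$ for $a,b\in\mathbb Z$; the two factors commute, so $v(a,b)v(a',b')=v(a+a',b+b')$. As $[x_{21}(1),x_{13}(a)]=x_{23}(a)$ and $x_{21}(1)$ commutes with $x_{23}(b)$, conjugation by $x_{21}(1)$ sends $v(a,b)$ to $v(a,a+b)$. As $[x_{12}(1),x_{23}(b)]=x_{13}(b)$ and $x_{12}(1)$ commutes with $x_{13}(a)$, conjugation by $x_{12}(1)$ sends $v(a,b)$ to $v(a+b,b)$. With $T=x_{12}(1)x_{21}(1)$,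
$$Tv(a,b)T^{-1}=v(2a+b,a+b),\qquad T^jv(1,0)T^{-j}=v(p_{2j+1},p_{2j}),$$
where $p_0=0,p_1=1,p_2=1,p_3=2,\dots$ are the Fibonacci numbers; the induction uses $2p_{2j+1}+p_{2j}=p_{2j+3}$ and $p_{2j+1}+p_{2j}=p_{2j+2}$.

Every $c$ with $0\le c<p_{2r+3}$ is $\sum_{j=0}^rd_jp_{2j+1}$ with $d_j\in\{0,1,2\}$. For $r=0$ we have $c\in\{0,1\}$ and $d_0=c$. For $r\ge1$, put $d_r=\lfloor c/p_{2r+1}\rfloor$. Since $p_{2r+3}=2p_{2r+1}+p_{2r}\le3p_{2r+1}$, $d_r\le2$, and the remainder is less than $p_{2r+1}=p_{2(r-1)+3}$. Now
$$v(d_0,0)\,T\,v(d_1,0)\,T\cdots T\,v(d_r,0)\,T^{-r}=\prod_{j=0}^rT^jv(d_j,0)T^{-j}=v(c,b),\qquad b=\sum_jd_jp_{2j},$$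
has length at most $2(r+1)+4r$, because $v(d_j,0)=x_{13}(1)^{d_j}$. For instance $7=5+2$, and $T\,x_{13}(1)\,T\,x_{13}(1)\,T^{-2}=v(2,1)v(5,3)=v(7,4)$. Since $x_{41}(1)$ commutes with $x_{23}(b)$, $[x_{41}(1),v(c,b)]=x_{43}(c)$. So $\ell(c)\le2+2(6r+2)$. Take $r$ minimal with $c<p_{2r+3}$. If $r\ge1$, then $c\ge p_{2r+1}\ge2^r$, because $p_{2j+3}\ge2p_{2j+1}$. So $r\le\log_2c$, also when $r=0$, and the claim follows.

**Part 4.** The aim is to realize $\lambda\mapsto u\lambda u^{-1}$ by conjugation in the group. Put $w_{ij}(u)=x_{ij}(u)x_{ji}(-u^{-1})x_{ij}(u)$ and let $k\ne i,j$. Conjugating $x_{jk}(\lambda)$ successively by the three factors gives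
$$x_{jk}(\lambda)\ \mapsto\ x_{ik}(u\lambda)x_{jk}(\lambda)\ \mapsto\ x_{jk}(-\lambda)x_{ik}(u\lambda)\,x_{jk}(\lambda)=x_{ik}(u\lambda)\ \mapsto\ x_{ik}(u\lambda).$$
In the second arrow, $[x_{ji}(-u^{-1}),x_{ik}(u\lambda)]=x_{jk}(-\lambda)$, $x_{ji}$ commutes with $x_{jk}$, and $x_{jk}$ commutes with $x_{ik}$; in the third, $x_{ij}$ commutes with $x_{ik}$. Similarly, using $[x_{ij}(u),x_{ki}(\lambda)]=[x_{ki}(\lambda),x_{ij}(u)]^{-1}=x_{kj}(-\lambda u)$ and $[x_{ji}(-u^{-1}),x_{kj}(-\lambda u)]=[x_{kj}(-\lambda u),x_{ji}(-u^{-1})]^{-1}=x_{ki}(-\lambda)$,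
$$x_{ki}(\lambda)\ \mapsto\ x_{kj}(-\lambda u)x_{ki}(\lambda)\ \mapsto\ x_{ki}(-\lambda)x_{kj}(-\lambda u)\,x_{ki}(\lambda)=x_{kj}(-\lambda u)\ \mapsto\ x_{kj}(-\lambda u).$$
So conjugation by $w_{ij}(u)$ sends $x_{jk}(\lambda)\mapsto x_{ik}(u\lambda)$ and $x_{ki}(\lambda)\mapsto x_{kj}(-\lambda u)$. Therefore conjugation by $w_{13}(u)w_{31}(1)$ sends $x_{12}(\lambda)\mapsto x_{32}(\lambda)\mapsto x_{12}(u\lambda)$, and conjugation by $w_{32}(u^{-1})w_{23}(1)$ sends $x_{12}(\lambda)\mapsto x_{13}(-\lambda)\mapsto x_{12}(\lambda u^{-1})$. Combining the two, $x_{12}(u\lambda u^{-1})$ is the conjugate of $x_{12}(\lambda)$ by an element $h_u$ depending only on $u$, and $C_u=2|h_u|_Y$ works. $\square$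

## 6. Tensor rank bounds word length from below

Return to the data of Section 1. Let $R_{\mathbb Q}=R\otimes_{\mathbf k}\mathbb Q$, let $V_n\subset R_{\mathbb Q}$ be the $\mathbb Q$-span of all products $s_1\cdots s_n$ with $s_i\in S$, and let $\delta(n)=\dim V_n$. As $1\in S$, $V_j\subset V_n$ for $j\le n$. If $R=\mathbb Z[\Gamma]$ and $S\subset\Gamma$, then group elements are linearly independent and $\delta(n)=|S^n|$. Let $X=X_R\cup\{m_1,m_2\}$ with $X_R\ni1$ a finite generating set of the ring $R$, and use the corresponding generating set $Y$ of $\mathrm{St}_5(\Lambda)$.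

The **tensor rank** of $t\in U\otimes_{\mathbb Q}U$ ($U$ a $\mathbb Q$-vector space) is the least $r$ such that $t$ is a sum of $r$ pure tensors $u_i\otimes u_i'$. If $t=\sum_{i\le r}u_i\otimes u'_i$, then all the vectors $(\xi\otimes\mathrm{id})t=\sum_i\xi(u_i)u_i'$ with $\xi\in U^*$ lie in the span of $u_1',\dots,u_r'$. Hence
$$\text{tensor rank of }t\ \ge\ \dim\{(\xi\otimes\mathrm{id})t:\xi\in U^*\}. \tag{4}$$
For example, $1\otimes1+t\otimes t+t^{-1}\otimes t^{-1}$ over $\mathbb Q[t,t^{-1}]$ has rank $3$, while $1\otimes1+1\otimes t+t\otimes1+t\otimes t=(1+t)\otimes(1+t)$ has rank $1$: a lower bound must come from rank and not from counting the terms of some expression.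

**Lemma 4.** For all $n\ge1$, $\ell(\sigma^n(m_1))\ge\delta(n)$.

*Proof.* **Step 1: each letter of a word contributes rank at most one.** For $\lambda\in\Lambda$ with degree-one component $t_1\cdot m_1+t_2\cdot m_2$, let $\mathrm{rk}(\lambda)$ be the tensor rank of $t_1$ in $R_{\mathbb Q}\otimes_{\mathbb Q}R_{\mathbb Q}$, which contains $R\otimes_{\mathbf k}R$ because $R$ is $\mathbf k$-free. It is subadditive. Let $M=M_1\cdots M_L\in\mathrm{GL}_5(\Lambda)$ be the image of a product of $L$ elements of $Y^{\pm1}$. Write $M_r=A_r+B_r$ with $A_r$ a matrix over $R$ and $B_r$ either $0$ or $\pm m_iE_{pq}$. The degree-one part of $M$ is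
$$\sum_{r=1}^LA_1\cdots A_{r-1}\,B_r\,A_{r+1}\cdots A_L .$$
Each entry of each summand is $0$ or $\pm u\,m_i\,v$ with $u,v\in R$ entries of the matrices to the left and right, so it has $\mathrm{rk}\le1$. Therefore every entry of $M$ has $\mathrm{rk}\le L$. Apply this to a shortest word for $x_{12}(\sigma^n(m_1))$, whose image has $(1,2)$ entry $\sigma^n(m_1)$: we get $\ell(\sigma^n(m_1))\ge\mathrm{rk}(\sigma^n(m_1))$.

**Step 2: a sum of squares keeps the rank large.** We show $\mathrm{rk}(\sigma^n(m_1))\ge\delta(n)$. With $F_n=\sum_jc_jT^j$, $c_j\ge0$, $c_n=1$, (1) and (2) say that the $m_1$-coefficient of $\sigma^n(m_1)$ is $t_1=\sum_jc_j\sum_{S^{\times j}}w\otimes\theta(w)$. Applying the invertible linear map $\mathrm{id}\otimes\theta^{-1}$ does not change the tensor rank, so we may consider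
$$t=\sum_jc_j\sum_{(s_1,\dots,s_j)\in S^{\times j}}w\otimes w\ \in\ V_n\otimes V_n .$$
Suppose $\xi\in V_n^*$ satisfies $(\xi\otimes\mathrm{id})t=0$. Then
$$0=(\xi\otimes\xi)t=\sum_jc_j\sum_{S^{\times j}}\xi(w)^2 .$$
All summands are nonnegative rationals and $c_n=1$, so $\xi$ vanishes on every product of $n$ elements of $S$, i.e. $\xi=0$. Thus $\xi\mapsto(\xi\otimes\mathrm{id})t$ is injective on $V_n^*$. Every functional on $V_n$ extends to $R_{\mathbb Q}$, so (4) with $U=R_{\mathbb Q}$ gives rank at least $\dim V_n^*=\delta(n)$. $\square$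

No cancellation inside the group and no coincidence among words can defeat this bound: the nonnegative coefficients and the symmetric form $w\otimes w$, which is why $\theta$ is an anti-automorphism, do all the work.

## 7. A free factor $\langle\tau\rangle$ turns word length into conjugacy length

Lemma 4 bounds word length, but growth is defined by conjugacy length. Inside $G_0=\mathrm{St}_5(\Lambda)$ these can be unrelated: by the proof of Lemma 3(4), $x_{12}(q\,m_1q^{-1})$ is conjugate to $x_{12}(m_1)$ for every unit $q$, so its conjugacy length is at most $1$. We therefore add a free factor.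

**The group.** Let $G=G_0*\langle\tau\rangle$ with $G_0=\mathrm{St}_5(\Lambda)$ and $\langle\tau\rangle\cong\mathbb Z$, with generating set $Y\cup\{\tau\}$. It is finitely presented by Proposition 2, since $\Lambda$ is a finitely presented ring. Let $\phi\in\mathrm{Aut}(G)$ be $x_{ij}(\lambda)\mapsto x_{ij}(\sigma(\lambda))$ on $G_0$ and $\phi(\tau)=\tau$. Let $g_0=x_{12}(m_1)\tau$.

Recall that every element of $G$ has a unique normal form $y_1\cdots y_r$ with nontrivial syllables $y_i$ alternately from $G_0$ and $\langle\tau\rangle$. Its word length is the sum of the lengths of its syllables, measured in $Y$ and $\{\tau\}$. Indeed, cut any word into maximal blocks from one factor. Deleting blocks that represent $1$ and merging neighboring blocks from the same factor does not increase length, and it ends with one block for each syllable of the normal form. A nontrivial element is **cyclically reduced** if it has one syllable or an even number of syllables. We use the conjugacy theorem for free products (Magnus–Karrass–Solitar, Thm 4.2):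 a cyclically reduced conjugate of a cyclically reduced element with at least two syllables is a cyclic permutation of it.

**Lemma 5.** For all $n\ge1$:

(a) $\|\phi^n(g_0)\|=\ell(\sigma^n(m_1))+1$;

(b) $\|\phi^n(h)\|\le|h|\max\bigl(1,\ \ell(\sigma^n(m_1)),\ \ell(\sigma^{n-1}(m_1))\bigr)$ for all $h\in G$.

*Proof.* (a) We have $\phi^n(g_0)=a\tau$ with $a=x_{12}(\sigma^n(m_1))$. As $\sigma^n(m_1)\ne0$, the image of $a$ in $\mathrm{GL}_5(\Lambda)$ is nontrivial, so $a\ne1$. Thus $a\tau$ is cyclically reduced with two syllables and has length $\ell(\sigma^n(m_1))+1$. Let $h$ be a shortest element of its conjugacy class, with normal form $y_1\cdots y_r$. If $r\ge3$ is odd, $y_1$ and $y_r$ lie in the same factor, and $y_1^{-1}hy_1=y_2\cdots y_{r-1}(y_ry_1)$ is no longer than $h$ and has fewer syllables. Iterating, we reach a cyclically reduced conjugate $h'$ with $|h'|\le|h|$. By the conjugacy theorem $h'\in\{a\tau,\tau a\}$, so $|h|\ge|h'|=|a|+1$.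

(b) $\phi^n$ fixes $\tau$ and $x_{ij}(\lambda)$ for $\lambda\in X_R$. It sends $x_{ij}(m_1)$ to $x_{ij}(\sigma^n(m_1))$, and $x_{ij}(m_2)$ to $x_{ij}(\sigma^n(m_2))=x_{ij}(\sigma^{n-1}(m_1))$. So each generator is sent to an element of length at most the stated maximum. $\square$

Everything is now reduced to bounding $\ell(\sigma^n(m_1))$ from above, in each of two cases.

## 8. Group rings: Theorem A and Grigorchuk's group

*Proof of Theorem A.* Let $Q\le\Gamma$ with $\Gamma$ finitely presented. Take $\mathbf k=\mathbb Z$, $R=\mathbb Z[\Gamma]$, $\theta(q)=q^{-1}$ extended linearly, and the given $S\subset Q\subset R$. By Section 1 these are admissible data; let $G,\phi,g_0$ be as in Section 7.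

**Step 1: lower bound.** Here $\delta(n)=|S^n|=\gamma(n)$, so Lemmas 4 and 5(a) give $\|\phi^n(g_0)\|\ge\gamma(n)$ for $n\ge1$.

**Step 2: upper bound.** We estimate each term of (3) and count the terms. Let $C_1=\max_{s\in S}C_s$ with $C_s$ from Lemma 3(4). For $q=s_1\cdots s_n\in S^n$, apply Lemma 3(4) successively to $s_n,\dots,s_1$, starting from $\ell(m_i)\le1$:
$$\ell(q\,m_iq^{-1})\le1+C_1n .$$
The coefficients in (3) are integers in $[0,(|S|+1)^n]$. By Lemma 3(1),(3), a term with coefficient $f$ has
$$\ell\le2\ell(f)+2\ell(q\,m_iq^{-1})\le2C_0\log\bigl(2+(|S|+1)^n\bigr)+2+2C_1n\le C_2n .$$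
There are at most $\gamma(n)+\gamma(n-1)\le2\gamma(n)$ terms. Hence $\ell(\sigma^n(m_1))\le2C_2\,n\,\gamma(n)$ for $n\ge1$, while $\ell(\sigma^0(m_1))\le1$. As $\gamma$ is nondecreasing, Lemma 5(a),(b) gives both upper bounds after enlarging the constants. $\square$

*Proof of the Corollary.* Let $Q$ be Grigorchuk's group. It is finitely generated, and it is recursively presented, that is, it has a presentation whose set of relators can be listed by an algorithm, because its word problem is solvable. Its growth satisfies $\gamma(n)\ge\exp(c\sqrt n)$ for some $c>0$ and all large $n$, and $\gamma(n)^{1/n}\to1$ (Grigorchuk, Math. USSR Izv. 25 (1985) 259–300). By Higman's embedding theorem (Proc. Roy. Soc. A 262 (1961)) it embeds in a finitely presented group.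

These growth properties do not depend on the generating set. If $S,S'\ni1$ are finite monoid generating sets, then $S\subset S'^{\,r}$ and $S'\subset S^r$ for some $r$, so the growth functions satisfy $\gamma(\lfloor n/r\rfloor)\le\gamma'(n)\le\gamma(rn)$. A bound $\exp(c\sqrt n)$ survives with a smaller $c$, and $\gamma'(n)^{1/n}\le(\gamma(rn)^{1/(rn)})^r\to1$.

Theorem A now gives a finitely presented $G$ and $\phi$. Since $\|\phi^n(g_0)\|\ge\gamma(n)\ge\exp(c\sqrt n)$ for large $n$, (i) holds with $g=g_0$. Since $(C_h\,n\,\gamma(n))^{1/n}\to1$ for every $h\in G$, (ii) holds. $\square$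

## 9. A finitely presented Lie algebra containing $\mathbf k[z_1,\dots,z_d]$ as an abelian ideal

For Theorem B we need a ring $R$ with explicit subexponential and superpolynomial $\delta(n)$. In this section and the next, $[\ ,\ ]$ denotes Lie brackets, and ring commutators inside $U(L)$; $\mathbf k=\mathbb Z[\frac12]$; and $e_i$ is the $i$-th unit vector of $\mathbb N^d$. The ring will be an enveloping algebra: by the Poincaré–Birkhoff–Witt theorem (PBW), if a Lie algebra $L$ over $\mathbf k$ is free as a $\mathbf k$-module, then $U(L)$ is free on the ordered monomials in a basis of $L$. So a basis with about $j^{d-1}$ elements of each weight $j$ leads to a partition-type count. The difficulty is to have such an $L$ finitely presented.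

**Definition of $L$.** Let $L$ have $\mathbf k$-basis $x_i,y_i$ ($1\le i\le d$), $a_\alpha$ ($\alpha\in\mathbb N^d$), and brackets
$$[x_i,a_\alpha]=a_{\alpha+e_i},\qquad[y_i,a_\alpha]=a_{\alpha+2e_i},$$
all other brackets of basis elements being $0$ (up to antisymmetry). With $a_\alpha=z^\alpha$ this is the semidirect product of the abelian ideal $\mathbf k[z_1,\dots,z_d]$ with an abelian algebra acting by multiplication by $z_i$ and $z_i^2$. These operators commute, so $L$ is a Lie algebra.

**Why the $y_i$ are there.** Take $d=1$ and drop $y$: let $L_0$ have basis $x$ and $a_n$ ($n\ge0$), with $[x,a_n]=a_{n+1}$ and commuting $a_n$. It is generated by $a=a_0$ and $x$ subject to $[a,\mathrm{ad}(x)^ja]=0$ for all $j$. No finite part $j\le J$ of these relations suffices. To see this let $A=\mathbf k[z]$, with $a_n=z^n$. The module $A\oplus\Lambda^2A$ with $[u,v]=u\wedge v$ for $u,v\in A$ and $\Lambda^2A$ central is a Lie algebra, and $x$ acts on it as the derivation extending multiplication by $z$. Identify $a_m\wedge a_n$ with $z^mz'^n-z^nz'^m$.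 Then $\Lambda^2A$ is the module of antisymmetric polynomials, and $x$ acts on it as multiplication by $z+z'$. As $2$ is invertible, $\mathbf k[z,z']=\mathbf k[z+z',z-z']$, so the antisymmetric polynomials are free over $\mathbf k[z+z']$ on the odd powers of $z-z'$. This module is not finitely generated, so the $\mathbf k[z+z']$-submodule $N$ generated by the $a\wedge a_j$ with $j\le J$ is proper. In the semidirect product of $(A\oplus\Lambda^2A)/N$ with $\mathbf kx$, the relations with $j\le J$ hold. But some $[a,a_j]$ is nonzero: otherwise all $a\wedge a_j$ would lie in $N$; since $x(a_i\wedge a_j)=a_{i+1}\wedge a_j+a_i\wedge a_{j+1}$, induction on $i$ would give $a_i\wedge a_j\in N$ for all $i,j$, and $N=\Lambda^2A$. The bracket with $y$ multiplies by $z^2+z'^2$, which links the powers of $z-z'$; this repairs the defect.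

**Lemma 6.** $L$ is the Lie $\mathbf k$-algebra generated by $a,x_i,y_i$ ($1\le i\le d$) with the finitely many relations
$$[x_i,x_j]=[x_i,y_j]=[y_i,y_j]=0,\quad[y_i,a]=[x_i,[x_i,a]],\quad[a,\mathrm{ad}_x^\varepsilon a]=0\ \ (\varepsilon\in\{0,1\}^d),$$
where $\mathrm{ad}_x^\alpha=\prod_i\mathrm{ad}(x_i)^{\alpha_i}$ (the $\mathrm{ad}(x_i)$ commute), with $a\mapsto a_0$.

*Proof.* Let $L'$ be the Lie algebra so presented. The relations hold in $L$, so there is a homomorphism $L'\to L$ with $a\mapsto a_0$. It is onto, since $a_\alpha=\mathrm{ad}_x^\alpha a_0$ in $L$. In $L'$ put $a_\alpha=\mathrm{ad}_x^\alpha a$. Since $\mathrm{ad}(y_i)$ commutes with all $\mathrm{ad}(x_j)$, $[y_i,a_\alpha]=\mathrm{ad}_x^\alpha[y_i,a]=a_{\alpha+2e_i}$.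

**Step 1: all $a_\alpha$ commute in $L'$.** We encode their brackets as the values of a linear map and show that its kernel is everything. With $z=(z_1,\dots,z_d)$ and $z'=(z_1',\dots,z_d')$, let $\beta:\mathbf k[z,z']\to L'$ be the $\mathbf k$-linear map $z^\alpha z'^{\alpha'}\mapsto[a_\alpha,a_{\alpha'}]$. By the derivation property,
$$\mathrm{ad}(x_i)\beta(p)=\beta((z_i+z_i')p),\qquad\mathrm{ad}(y_i)\beta(p)=\beta((z_i^2+z_i'^2)p).$$
So $\ker\beta$ is closed under multiplication by $z_i+z_i'$ and by $z_i^2+z_i'^2$. As $2$ is invertible, it is closed under multiplication by $z_iz_i'=\frac12\bigl((z_i+z_i')^2-(z_i^2+z_i'^2)\bigr)$. It contains all $z'^\varepsilon$, $\varepsilon\in\{0,1\}^d$, because $\beta(z'^\varepsilon)=[a,a_\varepsilon]=0$. Now $\mathbf k[z_i,z_i']$ is generated by $1,z_i'$ as a module over $\mathbf k[z_i+z_i',z_iz_i']$, because $z_i=(z_i+z_i')-z_i'$ and $z_i'^2=(z_i+z_i')z_i'-z_iz_i'$. Hence the products $z'^\varepsilon$ generate $\mathbf k[z,z']$ as a module over $\mathbf k[z_i+z_i',z_iz_i':1\le i\le d]$, and $\ker\beta=\mathbf k[z,z']$.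

**Step 2: $L'\to L$ is an isomorphism.** The span of the $x_i,y_i,a_\alpha$ in $L'$ contains the generators and is closed under bracketing with them, by the formulas for $[x_i,a_\alpha]$ and $[y_i,a_\alpha]$ and by Step 1. As $L'$ is spanned by iterated brackets $[g_1,[g_2,\dots,[g_{r-1},g_r]\cdots]]$ of generators, this span is $L'$. The surjection $L'\to L$ sends this spanning set bijectively to a basis, so it is an isomorphism. $\square$

**The ring $R=U(L)$.** By Lemma 6, $R$ is a finitely presented ring: generators $\frac12,a,x_i,y_i$, relations $2\cdot\frac12=1$, $\frac12$ central, and the relations of Lemma 6 with brackets read as ring commutators. By PBW, $R$ is a free $\mathbf k$-module on ordered monomials. Let $\theta$ be the $\mathbf k$-linear anti-automorphism of $U(L)$ that is $-1$ on $L$, and let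
$$S=\{1,a,x_1,\dots,x_d\},\qquad |S|=d+2,\qquad X_R=\{1,\tfrac12,a,x_i,y_i\}\supset S .$$
These are admissible data. The $y_i$ are needed for the finite presentation but do not occur in $S$. For $d=1$, the products of two elements of $S$ are $1,a,x,a^2,ax,x^2$ and $xa=ax+a_1$; so $V_2$ has basis $1,a,x,a^2,ax,a_1,x^2$ and $\delta(2)=7$.

## 10. Partition-type growth in $U(L)$: proof of Theorem B

Let $G=G_d,\phi,g_0$ be obtained from these data as in Section 7.

**Step 1: lower bound for $\delta(n)$.** We exhibit many linearly independent elements of $V_n$. Expanding $\mathrm{ad}_x^\alpha a$, each $a_\alpha$ is an integer combination of words of length $|\alpha|+1$ in the letters $a,x_i$. So $V_n$ contains every product $a_{\alpha^1}\cdots a_{\alpha^r}$ with $\sum_q(|\alpha^q|+1)\le n$ (pad with $1$'s). Let $K+1=\lfloor n^{1/(d+1)}\rfloor$. There are $\binom{K+d}d=\prod_{i=1}^d\frac{K+i}i$ indices $\alpha$ with $|\alpha|\le K$, and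
$$\frac{(K+1)^d}{d!}\le\binom{K+d}d\le(K+1)^d .$$
For each subset of these indices, the product of the corresponding $a_\alpha$ has total weight $\sum(|\alpha|+1)\le(K+1)^d(K+1)\le n$, so it lies in $V_n$. By PBW these products are linearly independent. As $K+1\ge\frac12n^{1/(d+1)}$,
$$\delta(n)\ge2^{(K+1)^d/d!}\ge\exp(c\,n^{d/(d+1)})$$
with $c=\log2/(2^dd!)$. Lemmas 4 and 5(a) give $\|\phi^n(g_0)\|\ge\exp(c\,n^{d/(d+1)})$.

**Step 2: size of a monomial basis.** For the upper bound we need a set of monomials large enough to express $\sigma^n(m_1)$ and small enough to count. Let $B_n$ be the set of all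
$$b=a_{\alpha^1}\cdots a_{\alpha^r}x^\beta,\qquad\sum_q(|\alpha^q|+1)+|\beta|\le n,$$
with $\{\alpha^1,\dots,\alpha^r\}$ a multiset and $\beta\in\mathbb N^d$. There are $\binom{j+d-1}{d-1}$ indices $\alpha$ with $|\alpha|=j$. For $t>0$, weight each multiset of total weight $W\le n$ by $e^{(n-W)t}\ge1$; the number of multisets of weight at most $n$ is at most
$$e^{nt}\prod_{j\ge0}\bigl(1-e^{-(j+1)t}\bigr)^{-\binom{j+d-1}{d-1}} .$$
To evaluate the product, take logarithms, use $-\log(1-y)=\sum_{i\ge1}y^i/i$, and sum over $j$ first with $\sum_j\binom{j+d-1}{d-1}y^j=(1-y)^{-d}$. The bound equals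
$$\exp\Big(nt+\sum_{i\ge1}\tfrac1i\,e^{-it}(1-e^{-it})^{-d}\Big)\le\exp\bigl(nt+C_d\,\zeta(d+1)\,t^{-d}\bigr),\qquad C_d=\sup_{u>0}u^de^{-u}(1-e^{-u})^{-d}.$$
The supremum is finite, because the function tends to $1$ as $u\to0$ and to $0$ as $u\to\infty$; the $i$-th summand is at most $\frac1iC_d(it)^{-d}$. Take $t=n^{-1/(d+1)}$, so that $nt=t^{-d}=n^{d/(d+1)}$, and allow for at most $(n+1)^d$ choices of $\beta$:
$$|B_n|\le\exp(C\,n^{d/(d+1)})$$
for a suitable $C$ and all $n\ge1$.

**Step 3: expansion in the monomials.** We rewrite $\sigma^n(m_1)$ with about $|B_n|^2$ terms and controlled coefficients. Claim: every product of at most $n$ elements of $S$ is a combination of elements of $B_n$ with nonnegative integer coefficients of sum at most $(n+1)^n$. Start from $1\in B_0$ and multiply on the left. Let $b=a_{\alpha^1}\cdots a_{\alpha^r}x^\beta\in B_m$. Then $1\cdot b=b$, and $a\cdot b$ is a monomial in $B_{m+1}$. Since $x_ia_\alpha=a_\alpha x_i+a_{\alpha+e_i}$, $x_ib$ is the sum of the $r$ monomials obtained by replacing one $\alpha^q$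 by $\alpha^q+e_i$ and of the one obtained by replacing $\beta$ by $\beta+e_i$, all in $B_{m+1}$. As each $a_{\alpha^q}$ has weight at least $1$, $r\le m$, so each multiplication increases the coefficient sum by a factor of at most $m+1$. After at most $n$ multiplications the sum is at most $n!\le(n+1)^n$.

Substitute these expansions for $w$, and their images under $\theta$ for $\theta(w)$, into (1) and (2):
$$\sigma^n(m_1)=\sum_{b,b'\in B_n}\bigl(c_{bb'}\,b\,m_1\theta(b')+c'_{bb'}\,b\,m_2\theta(b')\bigr), \tag{5}$$
with integer coefficients between $0$ and $F_n(d+2)(n+1)^{2n}\le(d+3)^n(n+1)^{2n}$; for $c'_{bb'}$ the same bound holds with $F_{n-1}$. By Lemma 3(3) these integers have $\ell=O(n\log(n+2))$.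

**Step 4: cost of a term.** We show that each term of (5) has $\ell$ bounded by a polynomial in $n$. Since the $x_i$ commute,
$$a_\alpha=\sum_{\eta\le\alpha}(-1)^{|\eta|}\binom\alpha\eta x^{\alpha-\eta}a\,x^\eta .$$
This has at most $(|\alpha|+1)^d$ terms, each an integer of absolute value at most $2^{|\alpha|}$ times a word of length $|\alpha|+1$ in letters from $X_R$. By Lemma 3(3) the integer costs $O(|\alpha|+1)$, and by Lemma 3(2) the word costs at most $4(|\alpha|+1)^2$; so by Lemma 3(1) $\ell(a_\alpha)$ is polynomially bounded in $|\alpha|$. For $n\ge1$, an element $b\in B_n$ is $1$ or a product of at most $n$ factors $a_{\alpha^q}$ and $x_i$ with $|\alpha^q|\le n$, so by Lemma 3(2) $\ell(b)$ is polynomially bounded in $n$. The same holds for $\theta(b)=\pm x^\beta a_{\alpha^r}\cdots a_{\alpha^1}$. Each term of (5) is a product of four elements, $c_{bb'}$, $b$, $m_i$, $\theta(b')$, so by Lemma 3(2) it has polynomially bounded $\ell$.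

**Step 5: upper bounds for the growth.** We add up. By (5), Step 4 and Step 2,
$$\ell(\sigma^n(m_1))\le\mathrm{poly}(n)\,|B_n|^2\le\exp(C'n^{d/(d+1)})$$
for large $n$, and likewise for $n-1$ in place of $n$. Lemma 5(a) gives $\|\phi^n(g_0)\|\le\exp(C'n^{d/(d+1)})+1$ and Lemma 5(b) gives $\|\phi^n(h)\|\le|h|\exp(C'n^{d/(d+1)})$, for large $n$. Enlarging the constant, we have the bounds of Theorem B.

**Step 6: intermediate growth and inequivalence.** We check (i), (ii) and compare different $d$. As $0<\frac d{d+1}<1$, $\exp(c\,n^{d/(d+1)})$ exceeds every power of $n$ eventually by an unbounded factor, which is (i) for $g_0$; and $\exp(C\,n^{d/(d+1)})=o(\lambda^n)$ for every $\lambda>1$, which gives (ii) for every $h\in G_d$. If $d<d'$, then for all $c,C>0$ the ratio $\exp(c\,n^{d'/(d'+1)})/\exp(C\,n^{d/(d+1)})$ tends to infinity, because $\frac d{d+1}<\frac{d'}{d'+1}$. So the growths of the elements $g_0$ for distinct $d$ are not bi-Lipschitz equivalent, and infinitely many intermediate growth types occur. $\square$
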